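# Positive critical points of the Moser–Trudinger functional on the Poincaré disk at every energy above $4\pi$

## 1. The Poincaré disk, the space $H$, and constrained critical points of $F$

**Definition (Poincaré disk).** $\mathbb B^2=\{x\in\mathbb R^2:|x|<1\}$ carries the metric $g=\frac{4}{(1-|x|^2)^2}(dx_1^2+dx_2^2)$, with gradient $\nabla_{\mathbb B^2}$ and volume element $dV=dV_{\mathbb B^2}=\left(\frac{2}{1-|x|^2}\right)^2dx$.

Example. The disk $\{|x|<R\}$ has area $\int_0^R\frac{8\pi r}{(1-r^2)^2}dr=\frac{4\pi R^2}{1-R^2}$, which tends to $\infty$ as $R\to1$. The circle $|x|=1$ is infinitely far away, and there is a lot of room near it.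

Throughout, for $r=|x|$ we use the variable $t=-\log r\in(0,\infty)$. The boundary is $t=0$ and the center is $t=\infty$. Since $\frac{2r}{1-r^2}=\frac{2}{e^t-e^{-t}}=\frac1{\sinh t}$, we have $dV=w(t)\,dt\,d\theta$ with
$$w(t)=\frac1{\sinh^2t}=r^2V(r),\qquad V(r)=\frac4{(1-r^2)^2}.$$

**Definition (the space $H$).** $H$ is the completion of $C_c^\infty(\mathbb B^2)$ in the norm $\|u\|^2=\int|\nabla_{\mathbb B^2}u|^2dV$.

The metric is conformal to the flat one: $|\nabla_{\mathbb B^2}u|^2=\frac{(1-|x|^2)^2}{4}|\nabla u|^2$, and this factor cancels the density of $dV$. So $\|u\|^2=\int|\nabla u|^2dx$ and $H=H_0^1(\mathbb B^2)$, the usual Euclidean space. We also use the fact $\lambda_1(-\Delta_{\mathbb B^2})=\frac14$, that is,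
$$\int u^2\,dV\le4\|u\|^2\qquad(u\in H). \tag{1}$$
For radial $u$, with $u'=du/dt$, we have $u_r=-u'/r$ and $dr=-r\,dt$, so $\|u\|^2=2\pi\int_0^\infty u'^2dt$.

Example. Let $u_\beta=\min(t,1)^\beta$ with $\beta>0$. It is continuous and vanishes on $|x|=1$. Its Dirichlet integral is $2\pi\beta^2\int_0^1t^{2\beta-2}dt$, which is finite exactly when $\beta>\frac12$. In that case $u_\beta\in H$, because $(u_\beta-\epsilon)^+$ has compact support and converges to $u_\beta$ in Dirichlet norm. So vanishing at the boundary is not enough to be in $H$: the decay must beat $t^{1/2}$. This threshold will govern the whole lecture.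

**Definition (Moser–Trudinger functional).** $F(u)=\int_{\mathbb B^2}(e^{u^2}-1)\,dV$ for $u\in H$. It is finite on $H$ by the Moser–Trudinger inequality in the Poincaré disk.

Example. For $u_\beta$ the integral over $t\ge1$ is $2\pi(e-1)\int_1^\infty w\,dt<\infty$, and over $t\le1$ the integrand behaves like $t^{2\beta}\cdot t^{-2}$. So $F(u_\beta)<\infty$ exactly when $\beta>\frac12$: the same threshold.

**Definition (constrained critical point).** Let $\Lambda>0$. A critical point of $F$ under the constraint $\|u\|^2=\Lambda$ is a function $u\in H$ with $\|u\|^2=\Lambda$ that is critical for $F$ restricted to $\{\|u\|^2=\Lambda\}$. Equivalently, for some multiplier $\lambda\in\mathbb R$, it is a weak solution of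
$$-\Delta_{\mathbb B^2}u=\lambda ue^{u^2},\qquad\Delta_{\mathbb B^2}=\tfrac{(1-|x|^2)^2}4\Delta. \tag{2}$$
It is called positive if $u>0$ in $\mathbb B^2$. Critical points are considered up to Möbius transformations of the disk, which are isometries and preserve $F$ and the constraint.

Example (a function that is not critical). Let $u=c\min(t,k)$ with $c,k>0$. It is harmonic and positive in $e^{-k}<|x|<1$, so (2) there forces $\lambda=0$. Then $u$ is weakly harmonic and lies in $H$, so $\|u\|^2=0$, which is false. Hence it is not a critical point for any $\Lambda$.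

## 2. Which energies $\Lambda$ carry a positive critical point?

The paper of Lu Chen, Qiaoqiao Hua, Guozhen Lu, Shuangjie Peng and Chunhua Wang, "Quantization analysis of Moser-Trudinger equations in the Poincaré disk and applications", arXiv:2412.16890 (2024), shows in its Theorem 2 that there is $\Lambda^*>4\pi$ such that $F$ has a positive critical point under $\|u\|^2=\Lambda$ for every $\Lambda\in(4\pi,\Lambda^*)$, up to a Möbius transformation. By contrast, on the Euclidean unit disk $\Omega$ the functional $\int_\Omega(e^{u^2}-1)dx$ on $H_0^1(\Omega)$ under $\int_\Omega|\nabla u|^2dx=\gamma$ has no positive critical points once $\gamma$ is sufficiently large. The conjecture is that on the hyperbolic side there is no such upper bound: a positive critical point exists for every $\Lambda\in(4\pi,\infty)$. It is true.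

**Theorem A.** For every $\Lambda\in(4\pi,\infty)$ there is a positive, radially symmetric critical point of $F$ under the constraint $\|u\|^2=\Lambda$.

The proof does not use Theorem 2 of the cited paper. The following complements are not needed for Theorem A.

**Theorem B.**

1. The multiplier of any positive critical point satisfies $0<\lambda<\frac14$, and every $\lambda\in(0,\frac14)$ is the multiplier of some positive radial critical point.
2. For positive radial critical points with $\mu=u(0)=\max u$: $\lambda e^{\mu^2}>\frac14$ and $\Lambda\ge4\pi\int_0^1\bigl(1-e^{-\mu^2(1-x^2)/2}\bigr)dx\ge4\pi-\frac{8\pi}{\mu^2}$; next, $\mu\to\infty\iff\lambda\to0$, and then $\Lambda\to4\pi$ and $\lambda=O(\mu^{-2})$; finally, $\Lambda\to\infty$ as $\lambda\to\frac14$.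
3. If $S$ is the set of $\Lambda$ attained by positive radial critical points, then $(4\pi,\infty)\subset S$ and $S\cup\{4\pi\}$ is closed.
4. There is $\Lambda_0>0$ such that for $0<\Lambda<\Lambda_0$ there is no positive critical point, radial or not.

Part 4 uses two published inequalities, stated in Section 11. The argument does not decide whether positive critical points exist for $\Lambda\in[\Lambda_0,4\pi]$.

**Maximization stops at $4\pi$.** The first thing to try is to maximize $F$ on the constraint set. Take $u_k=\sqrt{\Lambda/(2\pi k)}\,\min(t,k)$. Its energy is $2\pi\cdot\frac{\Lambda}{2\pi k}\cdot k=\Lambda$. On $\{|x|<e^{-k}\}$ we have $u_k^2=\Lambda k/(2\pi)$ and $dV\ge4\,dx$, so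
$$F(u_k)\ge4\pi e^{-2k}\bigl(e^{\Lambda k/(2\pi)}-1\bigr)\longrightarrow\infty\qquad\text{if }\Lambda>4\pi.$$
For $\Lambda>4\pi$ the supremum is $+\infty$ and there is nothing to maximize. We look for critical points by solving the equation instead, with radial symmetry to make it an ODE.

## 3. Radial solutions as a family with two parameters

In the variable $t$, $r^2\Delta u=u''$ for radial $u$. So (2) and the energy read
$$u''=-\lambda w(t)\,ue^{u^2},\qquad E:=\|u\|^2=2\pi\int_0^\infty p^2\,dt,\qquad p:=u'. \tag{3}$$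
There are two free numbers: the multiplier $\lambda$ and the height $\mu=u(x=0)$. We shoot from the center ($t=\infty$) toward the boundary ($t=0$).

**Step 1: existence of the solution.** This step produces, for each $\lambda>0$, $\mu>0$, one solution on all of $(0,\infty)$. Write $u=\mu v$ and $n_\mu(v)=ve^{\mu^2v^2}$. The equation is $(rv_r)_r=-\lambda rVn_\mu(v)$. Integrating twice, a radial $v$ that is $C^2$ in the disk solves it with value $1$ at the center if and only if
$$v(r)=1-\lambda\int_0^r\rho\log\tfrac r\rho\,V(\rho)\,n_\mu(v(\rho))\,d\rho. \tag{4}$$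
(Conversely, a continuous solution has $v_r=-\frac\lambda r\int_0^r\rho Vn_\mu(v)d\rho$. So $v_r/r$ has a limit at $0$, $v_{rr}=-\lambda Vn_\mu(v)-v_r/r$ is continuous on $[0,1)$, and $v$ is $C^2$ in the disk because $v_r(0)=0$.) We allow $\mu\ge0$ in (4).

Replace $n_\mu$ by the globally Lipschitz function $\tilde n_\mu(v)=n_\mu(\max(-1,\min(v,1)))$. Since $0\le\rho\log\frac r\rho\le1$ for $0<\rho\le r<1$, the kernel is bounded on $[0,R]$ for each $R<1$. Picard iterates differ by at most a constant times $(\text{const}\cdot r)^n/n!$, so the modified equation has a unique continuous solution on $[0,1)$.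

We show $|v|\le1$, so that the truncation was harmless. Let $N(v)=\int_0^v\tilde n_\mu$, which is even and strictly increasing in $|v|$. Here $v_t=-rv_r=\lambda\int_0^r\rho V\tilde n_\mu(v)d\rho=O(r^2)=O(e^{-2t})$ as $t\to\infty$, and $v_{tt}=-\lambda w\tilde n_\mu(v)$. Therefore
$$\frac{d}{dt}\Bigl(\sinh^2t\,v_t^2+2\lambda N(v)\Bigr)=2\sinh t\cosh t\,v_t^2+2v_t\bigl(\sinh^2t\,v_{tt}+\lambda\tilde n_\mu(v)\bigr)=2\sinh t\cosh t\,v_t^2\ge0,$$
and the quantity in parentheses tends to $2\lambda N(1)$ as $t\to\infty$. So $N(v)\le N(1)$, hence $|v|\le1$. Thus $v=:v_{\lambda,\mu}$ solves (4) itself. For $\mu>0$ put $u_{\lambda,\mu}=\mu v_{\lambda,\mu}$; it satisfies $|u|\le\mu$, $u\to\mu$ and $p=O(e^{-2t})$ as $t\to\infty$.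

**Step 2: continuity in the parameters.** This will make energies and sign conditions continuous or open. On $|v|\le1$, $n_\mu$ is Lipschitz in $v$ uniformly for bounded $\mu$, and continuous in $\mu$ uniformly in $v$. Subtract (4) for $(\lambda_1,\mu_1)$ and $(\lambda_2,\mu_2)$: with kernel $k$ the difference is
$$-(\lambda_1-\lambda_2)\!\int\! k\,n_{\mu_1}(v_1)-\lambda_2\!\int\! k\,[n_{\mu_1}(v_1)-n_{\mu_1}(v_2)]-\lambda_2\!\int\! k\,[n_{\mu_1}(v_2)-n_{\mu_2}(v_2)].$$
Gronwall's inequality shows that $v_{\lambda,\mu}$ depends continuously on $(\lambda,\mu)\in(0,\infty)\times[0,\infty)$ in $C^0([0,R])$ for each $R<1$. From $v_r=-\frac\lambda r\int_0^r\rho Vn_\mu(v)d\rho$ the same holds in $C^1([0,R])$. In particular, for each $t_0>0$, $\int_{t_0}^\infty p^2dt=\int_0^{e^{-t_0}}u_r^2\,r\,dr$ is finite and continuous in $(\lambda,\mu)$. Only the boundary $t\to0$ can cause trouble for the energy.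

**Step 3: what positivity gives.** Let $u=u_{\lambda,\mu}>0$ on $(0,\infty)$. Then $u''<0$, so $p$ is strictly decreasing with limit $0$ at $\infty$, and $p>0$. So $L=u(0^+)\ge0$ exists. If $L>0$, then near $0$ we have $-u''\ge\lambda wLe^{L^2}\ge c/t^2$, so $p\ge c/t-C$ and $u\to-\infty$ as $t\to0$, which is impossible. Hence $u(0^+)=0$ and $u(t)=\int_0^tp>tp(t)$:
$$q:=\frac{tp}u\in(0,1). \tag{5}$$
If moreover $E<\infty$, then by Cauchy–Schwarz
$$u(t)^2\le t\int_0^tp^2=o(t)\qquad(t\to0). \tag{6}$$

Every positive solution vanishes at the boundary. So, unlike in ordinary shooting, the condition $u(0^+)=0$ selects nothing. The selection must come from the rate of decay, which $q$, the logarithmic slope of $u$, measures.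

**Step 4: equations for the slope.** Put $\tau=-\log t$, so $\frac{d}{d\tau}=-t\frac{d}{dt}$ and the boundary is $\tau=\infty$. Let
$$h:=\lambda\frac{t^2}{\sinh^2t}e^{u^2}<\lambda e^{u^2}.$$
Wherever $u>0$, $q_\tau=-t\left(\frac pu+\frac{tu''}u-\frac{tp^2}{u^2}\right)$, that is,
$$q_\tau=q^2-q+h. \tag{7}$$
Moreover $(\log u)_\tau=-q$, and $g:=t^{-1/2}u$ satisfies
$$g_\tau=(\tfrac12-q)g,\qquad g_{\tau\tau}=\bigl((\tfrac12-q)^2-q_\tau\bigr)g=(\tfrac14-h)g. \tag{8}$$
By (6), finite energy forces $g\to0$ as $\tau\to\infty$.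

## 4. The linear model: decay exponents $\frac12\pm s$

Before treating (3), replace $we^{u^2}$ near the boundary by $t^{-2}$: the equation $u''=-\lambda t^{-2}u$ with $0<\lambda<\frac14$ has the solutions $u=At^{\alpha_+}+Bt^{\alpha_-}$, where
$$\alpha_\pm=\tfrac12\pm s,\qquad s=\sqrt{\tfrac14-\lambda},\qquad\alpha_+\alpha_-=\lambda,\quad\alpha_++\alpha_-=1.$$
Both exponents are positive, but $t^{\alpha_-}$ has infinite energy near $0$ because $2\alpha_--2<-1$, while $t^{\alpha_+}$ has finite energy there. Follow a solution that is positive at some $t$ toward $t=0$. If $B<0$, it reaches a zero. If $B>0$, it decays like $t^{\alpha_-}$, with $q\to\alpha_-<\frac12$ and infinite energy. If $B=0$, then $q=\alpha_+>\frac12$ and the energy is finite. The Riccati equation is $q_\tau=(q-\alpha_+)(q-\alpha_-)$, with $\alpha_-$ stable and $\alpha_+$ unstable. So the good solutions are exceptional and lie between two open alternatives. The next section proves this trichotomy for (3).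

The model also suggests why large energies should appear. The tail $t^{\frac12+s}$ on $(0,1)$ has $\int_0^1p^2=(\frac12+s)^2/(2s)$, which is large when $s\to0$, i.e. when $\lambda\to\frac14$. Section 8 turns this into a proof.

## 5. The trap, the three classes, and the energy on $\mathcal C$

**Definition (trapped).** $u=u_{\lambda,\mu}$ is trapped at $t_1$ if $u>0$ on $[t_1,\infty)$, $0<q(t_1)<\frac12$ and $\lambda e^{u(t_1)^2}<\frac14$.

**Lemma 1.** If $u$ is trapped at $t_1$, then it is trapped at every $t\in(0,t_1]$, $u>0$ on $(0,\infty)$, and $E=\infty$.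

*Proof.* The idea is that the interval $0<q<\frac12$ cannot be left in the direction of increasing $\tau$. Being trapped is an open condition in $t$; let $(t_2,t_1]$ be the maximal interval on which $u$ is trapped, and suppose $t_2>0$. On it $q>0$, so $u$ decreases as $t$ decreases, and $(\log u)_\tau=-q>-\frac12$. So
$$u(t)\ge u(t_1)(t/t_1)^{1/2}\qquad(t_2<t\le t_1). \tag{9}$$
Hence $u(t_2)>0$ and $\lambda e^{u(t_2)^2}<\frac14$, and by continuity $q(t_2)\in[0,\frac12]$. If $q(t_2)=0$, then by (7) $q_\tau=h>0$ there, although $q>0$ just before in $\tau$: impossible. If $q(t_2)=\frac12$, then $q_\tau=h-\frac14<0$ there, although $q<\frac12$ just before: impossible. So $u$ is trapped at $t_2$ and, by openness, slightly below $t_2$, contradicting maximality. Hence $t_2=0$, and (9) gives $u\ge ct^{1/2}$ near $0$ with $c>0$. By (6), $E<\infty$ would give $u^2=o(t)$. So $E=\infty$. $\square$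

**Lemma 2.** If $0<\lambda<\frac14$, $\mu>0$ and $\lambda e^{\mu^2}\le\frac14$, then $u_{\lambda,\mu}$ is trapped at all large $t$.

*Proof.* For large $t$ we have $u>0$, hence $u''<0$ and $p>0$ (as $p\to0$ at $\infty$), so $u<\mu$ and $\lambda e^{u^2}<\frac14$. Also $q=tp/u\to0^+$ because $p=O(e^{-2t})$. $\square$

Example. For $\lambda=\frac18$, $\mu=\frac12$ we have $\lambda e^{\mu^2}=\frac18e^{1/4}<\frac14$, so $u_{1/8,1/2}$ is trapped, positive, and of infinite energy.

**Definition (classes).** In the strip $\Sigma=\{0<\lambda<\frac14,\ \mu>0\}$ let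

- $\mathcal A$ be the set where $u_{\lambda,\mu}$ has a zero in $(0,\infty)$;
- $\mathcal B$ be the set where $u_{\lambda,\mu}$ is trapped at some $t_1$;
- $\mathcal C=\Sigma\setminus(\mathcal A\cup\mathcal B)$.

Example. $(\frac18,\frac12)\in\mathcal B$ by the example above. In the linear model $B<0$, $B>0$, $B=0$ correspond to $\mathcal A$, $\mathcal B$, $\mathcal C$. Proposition 1 below puts $(\frac18,\mu)$ in $\mathcal A$ for all large $\mu$; by connectedness some $(\frac18,\mu)$ then lies in $\mathcal C$.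

**The classes are open, open, closed.** Zeros of $u$ are simple, since $u=u'=0$ at one point forces $u\equiv0$. So $u$ changes sign at a zero, and $\mathcal A$ is open by continuous dependence. $\mathcal B$ is open, since the trap conditions concern $u$ on the compact disk $\{|x|\le e^{-t_1}\}$ and are strict there. $\mathcal A\cap\mathcal B=\emptyset$ by Lemma 1. So $\mathcal C$ is closed in $\Sigma$. On $\mathcal C$ we have $u>0$, $0<q<1$ by (5), and $u$ is never trapped:
$$\lambda e^{u(t)^2}<\tfrac14\ \Longrightarrow\ q(t)\ge\tfrac12,\ \text{i.e. } u\le2tp. \tag{10}$$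

**Lemma 3.** If $(\lambda,\mu)\in\mathcal C$, then $q\to\frac12+s$ as $t\to0$ and $E<\infty$. Moreover $E$ is continuous on $\mathcal C$.

*Proof.* **Step 1: the limit of $q$.** By (7), $q_\tau=(q-\alpha_+)(q-\alpha_-)+(h-\lambda)$, and $h\to\lambda$ as $\tau\to\infty$ since $u\to0$. Let $0<\delta<s$ and choose $\tau_0$ with $|h-\lambda|\le\delta s/2$ and $\lambda e^{u^2}<\frac14$ for $\tau\ge\tau_0$. There $q\in[\frac12,1)$ by (10) and (5).

Suppose $q(\tau_1)\le\alpha_+-\delta$ for some $\tau_1\ge\tau_0$. While $q\in[\frac12,\alpha_+-\delta]$, we have $q-\alpha_+\le-\delta$ and $q-\alpha_-\ge s$, so $q_\tau\le-\delta s+\frac{\delta s}2<0$. So $q$ decreases at a fixed rate and falls below $\frac12$, a contradiction. Suppose $q(\tau_1)\ge\alpha_++\delta$. Then $q_\tau\ge2\delta s-\frac{\delta s}2>0$ from then on, and $q$ exceeds $1$, a contradiction. So $|q-\alpha_+|<\delta$ for all $\tau\ge\tau_0$, and $q\to\alpha_+>\frac12$.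

**Step 2: finite energy.** Since $(\log u)_\tau=-q$, we get $u=O(t^{\alpha_+-\kappa})$ for every $\kappa>0$, so $p=qu/t=O(t^{\alpha_+-\kappa-1})$. For $\kappa<s$ this is square integrable near $0$. Near $t=\infty$ there is no difficulty.

**Step 3: continuity at $(\lambda_0,\mu_0)\in\mathcal C$.** We need the tail of the energy to be small uniformly nearby. Let $s_0=s(\lambda_0)$ and $\delta=s_0/2$. For points of $\mathcal C$, $u\le u(t_1)$ on $(0,t_1]$, and there
$$|h-\lambda|\le\lambda\Bigl[\Bigl(1-\tfrac{t^2}{\sinh^2t}\Bigr)+\bigl(e^{u(t_1)^2}-1\bigr)\Bigr].$$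
For $(\lambda_0,\mu_0)$, $u(t_1)\to0$ as $t_1\to0$; for fixed $t_1$, $u(t_1)$ is continuous in $(\lambda,\mu)$. So we can choose first $t_1$ small and then a neighborhood of $(\lambda_0,\mu_0)$ such that $s\ge\frac34s_0$ and, on $(0,t_1]$, $|h-\lambda|\le\delta s/2$ and $\lambda e^{u^2}<\frac14$, for all points of $\mathcal C$ in the neighborhood. Note $\delta<s$. Step 1 applies from $\tau_0=-\log t_1$ and gives $q\ge\alpha_+-\delta\ge\frac12+\frac{s_0}4$ on $(0,t_1]$. So $u(t)\le u(t_1)(t/t_1)^{\frac12+\frac{s_0}4}$ and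
$$p\le\frac ut\le\frac{u(t_1)}t\Bigl(\frac t{t_1}\Bigr)^{\frac12+\frac{s_0}4}\qquad(0<t\le t_1).$$
Hence $\int_0^{t_2}p^2dt$ is uniformly small for small $t_2$, while $\int_{t_2}^\infty p^2dt$ is continuous in $(\lambda,\mu)$. So $E$ is continuous at $(\lambda_0,\mu_0)$ on $\mathcal C$. $\square$

**Lemma 4.** If $(\lambda,\mu)\in\mathcal C$, then $u_{\lambda,\mu}$, as a function of $x$, is a positive radial critical point of $F$ under the constraint $\|u\|^2=E(\lambda,\mu)$.

*Proof.* The function is $C^2$ in the disk, positive, continuous up to the boundary with value $0$ there, with Dirichlet integral $E<\infty$. The functions $(u-\epsilon)^+$ are Lipschitz with compact support, and the Dirichlet norm of $u-(u-\epsilon)^+$ squared is $\int_{\{u\le\epsilon\}}|\nabla u|^2dx\to0$. So $u\in H_0^1=H$. It solves (2) classically, hence weakly against $C_c^\infty$ functions. Both sides of the weak equation are continuous in $\varphi\in H$, because by (1)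
$$\Bigl|\int ue^{u^2}\varphi\,dV\Bigr|\le e^{\mu^2}\|u\|_{L^2(dV)}\|\varphi\|_{L^2(dV)}\le4e^{\mu^2}\|u\|\,\|\varphi\|.$$
By density $u$ solves it weakly against all of $H$. $\square$

Theorem A is now the statement that $E$ takes every value in $(4\pi,\infty)$ on $\mathcal C$. We need to know where $\mathcal C$ sits in the strip and what $E$ does at its two ends.

## 6. Slope bounds for positive solutions

Where does $4\pi$ come from? As a heuristic, for large $\mu$ and large $t$ write $u=\mu+\eta/\mu$, so that $u^2\approx\mu^2+2\eta$, and $w\approx4e^{-2t}$. The equation becomes $\eta''=-4ce^{-2t}e^{2\eta}$ with $c=\lambda\mu^2e^{\mu^2}$, solved by $\eta=-\log(1+ce^{-2t})$. Its slope $\eta'=\frac{2ce^{-2t}}{1+ce^{-2t}}$ rises to $2$ as $t$ decreases. If $p$ then stays near $2/\mu$ while $u$ descends from $\mu$ to $0$, the energy is $2\pi\int p\,du\approx2\pi\cdot\frac2\mu\cdot\mu=4\pi$. We now prove exact bounds of this shape.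

Let $u=u_{\lambda,\mu}>0$ on $(0,\infty)$, with any $\lambda>0$, and put $a:=\lambda we^{u^2}$, so that $u''=-ua$.

**Step 1: an identity.** It replaces a first integral. Since $a'=(2up-2\coth t)a$, we have $(p^2+a)'=-2pua+2upa-2\coth t\,a=-2\coth t\,a$. As $p^2+a\to0$ at $\infty$,
$$p^2+a=2\int_t^\infty\coth\sigma\,\frac{-u''(\sigma)}{u(\sigma)}\,d\sigma. \tag{11}$$

**Step 2: upper bounds.** Here $\coth$ decreases, $u$ increases and $\int_t^\infty(-u'')=p(t)$. So $p^2+a\le2\coth t\,\frac pu$, and therefore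
$$p\le\frac{2\coth t}u,\qquad a\le\frac{4\coth^2t}{u^2}. \tag{12}$$

**Step 3: lower bound for the slope.** Since $\coth\ge1$ and $u\le\mu$, (11) gives $p^2+a\ge\frac2\mu p$. Put $D=\frac2\mu-p$. Then $a\ge pD$ and $D'=ua\ge upD$. So $De^{-u^2/2}$ is nondecreasing in $t$, with limit $\frac2\mu e^{-\mu^2/2}$ at $\infty$. Hence
$$p\ge\frac2\mu\bigl(1-e^{-(\mu^2-u^2)/2}\bigr). \tag{13}$$

**Step 4: lower bound for the energy.** For $(\lambda,\mu)\in\mathcal C$, $u$ increases from $0$ to $\mu$, so
$$\frac E{2\pi}=\int_0^\mu p\,du\ge2\int_0^1\bigl(1-e^{-\mu^2(1-x^2)/2}\bigr)dx\ge2-\frac4{\mu^2}, \tag{14}$$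
where the last step uses $1-x^2\ge1-x$ and $\int_0^1e^{-\mu^2(1-x)/2}dx\le\frac2{\mu^2}$.

## 7. Large height: zeros for $\lambda\ge\varepsilon$, and energy tending to $4\pi$ as $\lambda\to0$

For $K\ge1$ and $\mu^2>K$ let $U_K=\mu-\frac K\mu$, and let $T_K$ be the unique point with $u(T_K)=U_K$; it exists because $u$ increases strictly from $0$ to $\mu$. Write $U_0=U_1$ and $T_0=T_1$. Then $T_K\le T_0$.

**Lemma 5.** (a) If $(\lambda,\mu)\in\mathcal C$ and $U_K\ge5$, then $\cosh T_K>U_K/5$. (b) If $u>0$ on $(0,\infty)$ and $\lambda\ge\varepsilon$, then $\cosh^2T_0\ge\frac\varepsilon4U_0^2e^{U_0^2}$.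

*Proof.* The lemma says that the top of the solution sits deep inside the disk. By (12), $\lambda e^{U_K^2}=a(T_K)\sinh^2T_K\le4\cosh^2T_K/U_K^2$. With $K=1$ this is (b).

For (a), suppose $\cosh T_K\le U_K/5$. Then $\lambda e^{U_K^2}\le\frac4{25}<\frac14$, so (10) and (12) give $U_K\le2T_Kp(T_K)\le4T_K\coth T_K/U_K$. Since $t\coth t=t+\frac{2t}{e^{2t}-1}\le1+t$, we get $U_K^2\le4(1+T_K)$. But $T_K\le\log(2\cosh T_K)\le\log\frac{2U_K}5\le U_K$. So $U_K^2\le4+4U_K$, i.e. $U_K\le2+2\sqrt2<5$, a contradiction. $\square$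

**Lemma 6.** There is an absolute constant $C_1$ such that, if $u>0$ on $(0,\infty)$, $\mu\ge9$ and $T_0\ge1$, then with $C_2=C_1\sinh^21$
$$a(t)\le C_1\mu^{-2}e^{-u(U_0-u)}\quad(1\le t\le T_0),\qquad\lambda\le\lambda e^{u(1)^2}\le C_2\mu^{-2}. \tag{15}$$

*Proof.* **Step 1: how far one travels while $u$ descends.** We bound $T_0-t$ by the drop $U_0-u(t)$. Since $\frac{\mu^2-v^2}2\ge\frac{\mu(\mu-v)}2$ for $0\le v\le\mu$ and $\frac1{1-e^{-x}}=1+\frac1{e^x-1}$, (13) gives
$$T_0-t=\int_{u(t)}^{U_0}\frac{dv}p\le\frac\mu2\Bigl[(U_0-u)+\int_{1/\mu}^\infty\frac{d\sigma}{e^{\mu\sigma/2}-1}\Bigr]\le\frac\mu2(U_0-u)+1.$$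
Here $\sigma=\mu-v\ge\frac1\mu$, and $\frac\mu2\int_{1/\mu}^\infty\frac{d\sigma}{e^{\mu\sigma/2}-1}=\int_{1/2}^\infty\frac{dx}{e^x-1}=-\log(1-e^{-1/2})<1$.

**Step 2: growth of $w$ against decay of $e^{u^2}$.** For $1\le t\le T_0$, $\frac{w(t)}{w(T_0)}=\frac{\sinh^2T_0}{\sinh^2t}\le(1-e^{-2})^{-2}e^{2(T_0-t)}\le2e^{2(T_0-t)}$. With $\mu-U_0=\frac1\mu$ and $(U_0-u)/\mu\le1$,
$$\frac{a(t)}{a(T_0)}\le2\exp\bigl(2+\mu(U_0-u)-(U_0-u)(U_0+u)\bigr)=2e^2\exp\bigl((U_0-u)(\tfrac1\mu-u)\bigr)\le2e^3e^{-u(U_0-u)}.$$

**Step 3: the starting value.** By (12), $a(T_0)\le4\coth^2(1)/U_0^2\le28/\mu^2$, since $4\coth^21<7$ and $U_0\ge\frac{80}{81}\mu$. So $C_1=56e^3$ works. Finally $\lambda e^{u(1)^2}=a(1)\sinh^21$ and $u(1)\le U_0$, which gives the second part. $\square$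

**Proposition 1.** For each $\varepsilon\in(0,\frac14)$ there is $M(\varepsilon)$ such that $\lambda\in[\varepsilon,\frac14)$ and $\mu\ge M(\varepsilon)$ imply $(\lambda,\mu)\in\mathcal A$.

*Proof.* Otherwise there are positive solutions with $\lambda\ge\varepsilon$ and $\mu\to\infty$. Lemma 5(b) gives $T_0\ge1$ for large $\mu$, and then (15) gives $\varepsilon\le\lambda\le C_2\mu^{-2}\to0$, a contradiction. $\square$

**Proposition 2.** On $\mathcal C$: $\lambda\to0\iff\mu\to\infty$, and then $E\to4\pi$ and $\lambda=O(\mu^{-2})$.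

*Proof.* **Step 1: the equivalence.** On $\mathcal C$, $\lambda e^{\mu^2}>\frac14$ by Lemma 2, so $\lambda\to0$ implies $\mu\to\infty$. Conversely let $\mu\to\infty$ on $\mathcal C$. For each fixed $K\ge1$, $U_K\to\infty$, so $T_K\to\infty$ by Lemma 5(a). So Lemma 6 applies and $\lambda\le C_2\mu^{-2}\to0$.

**Step 2: $\limsup\mu\,p(1)\le2$.** This says that the slope, once it has reached about $2/\mu$, grows no further down to $t=1$. Fix $K\ge1$ and take $\mu$ large. Since $-p'=ua$,
$$p(1)=p(T_K)+\int_1^{T_K}ua\,dt,\qquad p(T_K)\le\frac{2\coth T_K}{U_K}$$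
by (12). For $u\le U_0$ we have $\mu^2-u^2\ge\mu(\mu-u)\ge1$, so (13) gives $p\ge\frac2\mu(1-e^{-1/2})\ge\frac1{2\mu}$. With (15),
$$\int_1^{T_K}ua\,dt=\int_{u(1)}^{U_K}\frac{ua}p\,du\le\frac{2C_1}\mu\int_0^{U_K}ue^{-u(U_0-u)}du.$$
Over $u\le U_0/2$ the last integral is at most $\int_0^\infty ue^{-uU_0/2}du=\frac4{U_0^2}$. Over $[U_0/2,U_K]$, put $\sigma=U_0-u\ge U_0-U_K=\frac{K-1}\mu$; the integral is at most
$$U_0\int_{(K-1)/\mu}^\infty e^{-U_0\sigma/2}d\sigma=2e^{-U_0(K-1)/(2\mu)}\le2e^{-(K-1)/4},$$
as $U_0\ge\mu/2$. Since $T_K\to\infty$, $\limsup\mu p(1)\le2+4C_1e^{-(K-1)/4}$. Let $K\to\infty$.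

**Step 3: the part $t\le1$ carries no energy in the limit.** Put $\kappa=C_2\mu^{-2}$. By (15), $\lambda e^{u^2}\le\kappa<\frac14$ on $(0,1]$ for large $\mu$, so (10) gives $u\le2tp$ there. With $w\le t^{-2}$, $p'=-\lambda we^{u^2}u\ge-\kappa t^{-2}\cdot2tp=-\frac{2\kappa}tp$. So $pt^{2\kappa}$ is nondecreasing, $p(t)\le p(1)t^{-2\kappa}$, and for $4\kappa<1$
$$\int_0^1p^2dt\le\frac{p(1)^2}{1-4\kappa}\longrightarrow0.$$

**Step 4: the part $t\ge1$ and the conclusion.** Since $p$ decreases, $\int_1^\infty p^2\le p(1)\int_1^\infty p\,dt\le\mu p(1)$. Altogether $\limsup E/2\pi\le2$. With (14), $E\to4\pi$. $\square$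

Membership in $\mathcal C$, through (10), was used twice: in Lemma 5(a) to get $T_K\to\infty$, and in Step 3.

## 8. The limit $\lambda\to\frac14$: the energy tends to infinity

**Proposition 3.** If $(\lambda_k,\mu_k)\in\mathcal C$ and $\lambda_k\to\frac14$, then $\liminf\mu_k>0$ and $E(\lambda_k,\mu_k)\to\infty$.

*Proof.* By Proposition 1, for instance with $\varepsilon=\frac18$, $\mu_k$ is bounded.

**Step 1: $\mu_k\not\to0$ along any subsequence.** We compare small solutions with the linear equation at $\lambda=\frac14$, which is itself trapped, and show that $g$ would have to increase. Suppose $\mu_k\to0$. By Step 2 of Section 3, $v_k=u_k/\mu_k$ converges in $C^1$ on compact subsets of $[0,1)$ to $\varphi=v_{1/4,0}$, which solves $\varphi''+\frac14w\varphi=0$, $\varphi(\infty)=1$.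

For large $t$ we have $\varphi>0$, $\varphi'>0$ and $q_\varphi=t\varphi'/\varphi\to0^+$. Equation (7) holds for $q_\varphi$ with $h=\frac{t^2}{4\sinh^2t}\in(0,\frac14)$. Start at a large $t$, where $0<q_\varphi<\frac12$, and let $t$ decrease. As long as $0<q_\varphi<\frac12$, $(\log\varphi)_\tau=-q_\varphi>-\frac12$ keeps $\varphi$ positive. At a first point with $q_\varphi=0$ we would have $(q_\varphi)_\tau=h>0$; at a first point with $q_\varphi=\frac12$ we would have $(q_\varphi)_\tau=h-\frac14<0$. Both are impossible, as in Lemma 1. So $\varphi>0$ and $0<q_\varphi<\frac12$ on $(0,\infty)$. Put $2c_0=(\frac12-q_\varphi(1))\varphi(1)>0$. At $\tau=0$, i.e. $t=1$, $g_k=u_k$ and $g_{k,\tau}=(\frac12-q_k)u_k$, so for large $k$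
$$0<g_k(0)\le\mu_k,\qquad g_{k,\tau}(0)\ge c_0\mu_k,\qquad g_{k,\tau}(0)<\tfrac12g_k(0).$$
Take $k$ with $\mu_k\le1$ and write $g=g_k$, $\mu=\mu_k$, $u=u_k$. For $\tau\ge0$, since $e^y-1\le2y$ on $[0,1]$ and $h\le\frac14e^{u^2}$,
$$\tfrac14-h\ge-\tfrac14(e^{u^2}-1)\ge-\tfrac12u^2=-\tfrac12e^{-\tau}g^2. \tag{16}$$
For an upper bound, $t/\sinh t$ is decreasing, so for $t\le1$ we have $\frac14-h\le\frac14-\frac{\lambda_k}{\sinh^21}$. Since $\frac14(1-\frac1{\sinh^21})<0.07$, this is at most $\varrho^2$ with $\varrho=\frac3{10}$ for large $k$.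

Now compare $g$ with $y=\mu\bigl(\cosh\varrho\tau+\frac1{2\varrho}\sinh\varrho\tau\bigr)$, for which $y(0)=\mu$, $y_\tau(0)=\frac\mu2$, $y_{\tau\tau}=\varrho^2y$. The function $W=g_\tau y-gy_\tau$ has $W(0)=\mu(g_\tau(0)-\frac12g(0))<0$ and, by (8), $W_\tau=(g_{\tau\tau}-\varrho^2g)y\le0$. So $(g/y)_\tau=W/y^2\le0$, and $g\le y\le\mu e^{\varrho\tau}(1+\frac1{4\varrho})\le3\mu e^{\varrho\tau}$. Then (8) and (16) give, for all $\tau\ge0$,
$$g_\tau(\tau)\ge c_0\mu-\tfrac12\int_0^\infty e^{-\sigma}\,27\mu^3e^{0.9\sigma}d\sigma=c_0\mu-135\mu^3>0$$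
once $k$ is large. So $g$ increases on $[0,\infty)$. But $E<\infty$ by Lemma 3, so $g\to0$ by (6), a contradiction.

**Step 2: bounded energy is impossible.** A limit would be a positive finite-energy solution at $\lambda=\frac14$, and we show that there is none. Suppose $E_k\le K$ along a subsequence. By Step 1 we may pass to $\mu_k\to\mu_0>0$. Then $u_k\to u_0=u_{1/4,\mu_0}$ in $C^1$ on compact subsets of $[0,1)$, and $u_0\ge0$. In fact $u_0>0$: at a zero in $(0,\infty)$ also $u_0'=0$, so $u_0\equiv0$, contradicting $u_0(\infty)=\mu_0$. By Fatou $\int_0^\infty u_0'^2dt\le K/2\pi$. By Step 3 of Section 3, $u_0^2=o(t)$. So $g=t^{-1/2}u_0\to0$ and $u_0^2\le Ct$ on $(0,1]$. Thus for $\tau\ge0$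
$$|\tfrac14-h|\le\tfrac14\Bigl[\Bigl(1-\tfrac{t^2}{\sinh^2t}\Bigr)+(e^{u_0^2}-1)\Bigr]\le C'e^{-\tau},$$
because the first term is $O(t^2)$ and the second is $O(u_0^2)$ with $u_0$ bounded. By (8), $|g_{\tau\tau}|\le C'e^{-\tau}g$, which is integrable. So $g_\tau$ has a limit, which must be $0$ because $g\to0$. Integrating twice from infinity,
$$g(\tau)=\int_\tau^\infty(\sigma-\tau)g_{\tau\tau}(\sigma)\,d\sigma\le C'e^{-\tau}\sup_{[\tau,\infty)}g,$$
using $\int_\tau^\infty(\sigma-\tau)e^{-\sigma}d\sigma=e^{-\tau}$. The same bound at each $\tau'\ge\tau$ gives $\sup_{[\tau,\infty)}g\le C'e^{-\tau}\sup_{[\tau,\infty)}g$. So $g=0$ for large $\tau$, contradicting $u_0>0$. $\square$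

## 9. Why a choice of $\mu$ for each $\lambda$ is not enough

For fixed $\lambda\in(0,\frac14)$, small $\mu$ lie in $\mathcal B$ (Lemma 2) and large $\mu$ in $\mathcal A$ (Proposition 1). These are disjoint open sets, so some $\mu(\lambda)$ has $(\lambda,\mu(\lambda))\in\mathcal C$. The energy at these points is near $4\pi$ for small $\lambda$ and large for $\lambda$ near $\frac14$. It is tempting to finish by the intermediate value theorem.

The step that fails is continuity of $\lambda\mapsto\mu(\lambda)$. Nothing above says that $\mathcal C$ meets a vertical line only once, and a selection can jump. In the rectangle $[-1,1]\times[-2,2]$ the curve $\{x=y^3-y\}$ separates top from bottom: $y^3-y-x$ is positive for $y=2$ and negative for $y=-2$. The local maximum of $y^3-y$ is $\frac2{3\sqrt3}$, at $y=-\frac1{\sqrt3}$. So the lowest root $y(x)$ jumps there, from $-\frac1{\sqrt3}$ to $\frac2{\sqrt3}$, and the function $y$ along this selection skips the values in between. On the whole curve nothing is skipped.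

So we should not select: we should use all of $\mathcal C$, with both parameters free. The separation of $\mathcal A$ from $\mathcal B$ is one equation, $E=\Lambda$ is a second, and two equations in two unknowns with the right boundary signs have a solution.

## 10. Proof of Theorem A by the Poincaré–Miranda theorem

**Poincaré–Miranda theorem (textbook; equivalent to Brouwer's fixed point theorem in the plane).** Let $\Phi_1,\Phi_2$ be continuous on $R=[\lambda_-,\lambda_+]\times[m,M]$, with $\Phi_1\le0$ on $\{\lambda=\lambda_-\}$, $\Phi_1\ge0$ on $\{\lambda=\lambda_+\}$, $\Phi_2\le0$ on $\{\mu=m\}$, $\Phi_2\ge0$ on $\{\mu=M\}$. Then $\Phi_1=\Phi_2=0$ at some point of $R$.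

Let $\Lambda>4\pi$.

**Step 1: the rectangle.** We cut out a compact piece of the strip whose four edges are under control. By Propositions 2 and 3 choose $\varepsilon\in(0,\frac18)$ such that $E<\Lambda$ at every point of $\mathcal C$ with $\lambda\le\varepsilon$, and $E>\Lambda$ at every point of $\mathcal C$ with $\lambda\ge\frac14-\varepsilon$. Choose $m>0$ with $(\frac14-\varepsilon)e^{m^2}<\frac14$ and $M>\max(m,M(\varepsilon))$. Let $R=[\varepsilon,\frac14-\varepsilon]\times[m,M]\subset\Sigma$, let $\ell_-$, $\ell_+$ be its edges $\{\lambda=\varepsilon\}$, $\{\lambda=\frac14-\varepsilon\}$, and let $\mathcal K=\mathcal C\cap R$, which is compact because $\mathcal C$ is closed in $\Sigma$. The bottom edge lies in $\mathcal B$ by Lemma 2, the top edge in $\mathcal A$ by Proposition 1. Since $R$ and $\ell_\pm$ are connected and $\mathcal A$, $\mathcal B$ are disjoint and open, $\mathcal K\ne\emptyset$ and $\mathcal K\cap\ell_\pm\ne\emptyset$.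

**Step 2: a function $\Phi_2$ with zero set $\mathcal K$.** It encodes "lies in $\mathcal C$". Put $\Phi_2=\operatorname{dist}(\cdot,\mathcal K)$ on $\mathcal A\cap R$, $\Phi_2=-\operatorname{dist}(\cdot,\mathcal K)$ on $\mathcal B\cap R$, and $\Phi_2=0$ on $\mathcal K$. It is continuous on the relatively open sets $\mathcal A\cap R$ and $\mathcal B\cap R$, and at points of $\mathcal K$ because $|\Phi_2|=\operatorname{dist}(\cdot,\mathcal K)$. Its zero set is exactly $\mathcal K$; it is negative on the bottom edge and positive on the top edge.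

**Step 3: a function $\Phi_1$ equal to $E-\Lambda$ on $\mathcal K$.** The energy is finite only on $\mathcal C$, so outside it we must invent values, with the right sign on $\ell_\pm$. On $\mathcal K$ let $\Phi_1=E-\Lambda$, continuous by Lemma 3. On the compact set $\mathcal K\cap\ell_-$ its values lie in a compact interval contained in $(-\infty,0)$. By Tietze's theorem it extends continuously to $\ell_-$ with values in the same interval. Likewise extend from $\mathcal K\cap\ell_+$ to $\ell_+$ with values in a compact subinterval of $(0,\infty)$. The definitions agree on the overlaps of the closed sets $\mathcal K,\ell_-,\ell_+$, so $\Phi_1$ is continuous on the closed set $\mathcal K\cup\ell_-\cup\ell_+$. By Tietze's theorem extend it continuously to $R$. Then $\Phi_1<0$ on $\ell_-$ and $\Phi_1>0$ on $\ell_+$.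

**Step 4: conclusion.** By the Poincaré–Miranda theorem there is a point of $R$ with $\Phi_1=\Phi_2=0$. Since $\Phi_2=0$, it lies in $\mathcal K\subset\mathcal C$; since $\Phi_1=0$ there, $E=\Lambda$. By Lemma 4 the corresponding $u$ is a positive radial critical point of $F$ with $\|u\|^2=\Lambda$. This proves Theorem A, and with it the conjecture. $\blacksquare$

## 11. Multipliers, closedness of the energy set, and small energies: proof of Theorem B

**Preliminaries.** We need regularity and the right to test (2) with $u$. Since $e^{2y}-1=2e^y\sinh y\ge2ye^y$ for $y\ge0$, we have $u^2e^{u^2}\le e^{2u^2}-1$, and similarly $u^2e^{2u^2}\le e^{4u^2}-1$. These are integrable because $F(\sqrt2u)$ and $F(2u)$ are finite. So $ue^{u^2}\in L^2(dV)$ and testing with $u$ gives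
$$\|u\|^2=\lambda\int u^2e^{u^2}dV. \tag{17}$$
By the Moser–Trudinger inequality also $ue^{u^2}\in L^p_{loc}$ for all $p<\infty$. So $u\in W^{2,p}_{loc}$, and by elliptic regularity $u$ is smooth.

**Part 1, upper bound for $\lambda$.** Let $u$ be a positive critical point. By (17), $\lambda>0$. Suppose $\lambda\ge\frac14$; we pass to the circular average to get a one-dimensional inequality. Let $\bar u(t)=\frac1{2\pi}\int_0^{2\pi}u\,d\theta$ on $|x|=e^{-t}$. From $u_{tt}+u_{\theta\theta}=r^2\Delta u=-\lambda wue^{u^2}$ and $e^{u^2}\ge1$ we get $\bar u''\le-\frac14w\bar u$. Also $\bar u>0$, and $\int_0^\infty\bar u'^2dt\le\frac1{2\pi}\|u\|^2$. Averaging maps $C_c^\infty$ functions to radial compactly supported ones and does not increase the norm, so $\bar u$ is a limit in $H$ of radial functions $f$ with $f(t)^2\le t\int_0^tf'^2$. Hence $\bar u(t)^2\le t\int_0^t\bar u'^2=o(t)$.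

So $g=t^{-1/2}\bar u$ satisfies $g>0$ and $g\to0$ as $\tau\to\infty$. From $g_\tau=\frac12g-t^{1/2}\bar u'$,
$$g_{\tau\tau}=\tfrac14g+t^{3/2}\bar u''\le\tfrac14\Bigl(1-\tfrac{t^2}{\sinh^2t}\Bigr)g\le Ce^{-2\tau}g$$
for large $\tau$, with some $C>0$. Let $y=1+Ce^{-2\tau}$. Then $y_{\tau\tau}=4Ce^{-2\tau}\ge Ce^{-2\tau}y$ for large $\tau$ (where $y\le4$), so $W=g_\tau y-gy_\tau$ satisfies $W_\tau=g_{\tau\tau}y-gy_{\tau\tau}\le0$ there. Since $g/y>0$ tends to $0$ and $(g/y)_\tau=W/y^2$, $W$ is negative somewhere there. Afterwards $W\le-c<0$, so $(g/y)_\tau\le-c/16$ and $g/y\to-\infty$, a contradiction. So $\lambda<\frac14$.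

**Part 1, every $\lambda$ occurs.** For fixed $\lambda\in(0,\frac14)$ the connected line $\{\lambda\}\times(0,\infty)$ meets the disjoint open sets $\mathcal B$ (Lemma 2) and $\mathcal A$ (Proposition 1), hence it meets $\mathcal C$. Apply Lemma 4.

**Part 2.** We first check that positive radial critical points are exactly the points of $\mathcal C$. Let $u$ be one, with $\mu=u(0)$. It is smooth and $0<\lambda<\frac14$ by Part 1. Then $v=u/\mu$ satisfies (4), and $rv_r=-\lambda\int_0^r\rho Vn_\mu(v)d\rho<0$ for $r>0$. So $0<v\le1$ and $v$ solves the truncated equation. By uniqueness $u=u_{\lambda,\mu}$, and $\mu=\max u$. It has no zero and $E<\infty$, so by Lemma 1 it is not trapped, and $(\lambda,\mu)\in\mathcal C$. The assertions are now Lemma 2 (giving $\lambda e^{\mu^2}>\frac14$), (14), and Propositions 2 and 3.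

**Part 3.** $(4\pi,\infty)\subset S$ is Theorem A. For closedness let $(\lambda_k,\mu_k)\in\mathcal C$ with $E(\lambda_k,\mu_k)\to\Lambda_\infty\in\mathbb R\setminus\{4\pi\}$. By Propositions 2 and 3, $\lambda_k$ stays in a compact subset of $(0,\frac14)$. Then $\mu_k$ is bounded by Proposition 1, and bounded away from $0$ because $\lambda_ke^{\mu_k^2}>\frac14$. A limit point of $(\lambda_k,\mu_k)$ lies in $\mathcal C$, which is closed in $\Sigma$, and has energy $\Lambda_\infty$ by Lemma 3. So $\Lambda_\infty\in S$.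

**Part 4.** Two published inequalities are used.

- Poincaré–Sobolev inequality (Mancini–Sandeep, Ann. Sc. Norm. Super. Pisa 7 (2008)), case $n=2$, exponent $4$: $\int|\nabla_{\mathbb B^2}u|^2dV-\frac14\int u^2dV\ge S_4\bigl(\int u^4dV\bigr)^{1/2}$ on $H$, with $S_4>0$.
- Moser–Trudinger inequality on $\mathbb B^2$ (Mancini–Sandeep, Commun. Contemp. Math. 12 (2010)): $\int(e^{v^2}-1)dV\le C_{MT}$ for $\|v\|^2\le4\pi$.

Let $u$ be a positive critical point with $\Lambda\le2\pi$. The point is that small energy makes $e^{u^2}-1$ small in $L^2$, while the first inequality leaves room above the spectral bound. Write $2u^2=\theta v^2$ with $\|v\|^2=4\pi$, so $\theta=\frac\Lambda{2\pi}\le1$. By convexity $e^{\theta y}-1\le\theta(e^y-1)$ for $y\ge0$, so $\int(e^{2u^2}-1)dV\le\frac\Lambda{2\pi}C_{MT}$. By (17), $\lambda<\frac14$, Cauchy–Schwarz, and $(e^y-1)^2\le e^{2y}-1$ for $y\ge0$,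
$$S_4\|u\|_{L^4}^2\le\|u\|^2-\tfrac14\|u\|_{L^2}^2\le\tfrac14\int u^2(e^{u^2}-1)\,dV\le\tfrac14\|u\|_{L^4}^2\Bigl(\frac{\Lambda C_{MT}}{2\pi}\Bigr)^{1/2},$$
with norms taken with respect to $dV$. Dividing by $\|u\|_{L^4}^2>0$ gives $\Lambda\ge32\pi S_4^2/C_{MT}$. So there is no positive critical point for $0<\Lambda<\Lambda_0:=\min\{2\pi,\,32\pi S_4^2/C_{MT}\}$. $\blacksquare$
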